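
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[theorem]{Example}

\title{The midrange crossing constant and the ends of its range}


\begin{abstract}
Let $\kappa(n,e)$ be the minimum crossing number of a simple graph with $n$ vertices and at least $e$ edges. By a theorem of Pach, Spencer and T\'oth, $\kappa(n,e)\,n^2/e^3$ tends to a constant $c>0$ whenever $n\ll e\ll n^2$. We show that neither side of this condition can be relaxed. If $e=Cn$ with a fixed $C>0$, the limit exists and is at most $c\,(1-\exp(-2C))^2<c$. If $e/n^2\to\delta>0$, the lower limit is strictly larger than $c$. Consequently the limit equals $c$ if and only if $e/n\to\infty$ and $e/n^2\to0$.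
\end{abstract}

\section{Introduction}

\subsection{The question}

The \emph{crossing number} $\mathrm{cr}(G)$ of a graph $G$ is the minimum number of edge crossings over all drawings of $G$ in the plane. We write $n(G)$ and $e(G)$ for the numbers of vertices and edges of $G$; all graphs are simple. Let
\[
\kappa(n,e)=\min_{n(G)=n,\ e(G)\ge e}\mathrm{cr}(G),
\]
with the convention $\kappa(n,e)=+\infty$ if $e>\binom n2$. Deleting edges does not increase the crossing number, so for $0\le e\le\binom n2$ the minimum is attained by a graph with exactly $\lceil e\rceil$ edges.

The natural size of $\kappa(n,e)$ is $e^3/n^2$. To measure a graph on this scale, put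
\[
F(G)=\mathrm{cr}(G)\,\frac{n(G)^2}{e(G)^3}\qquad(e(G)>0).
\]
If $mG$ denotes the disjoint union of $m$ copies of $G$, then $n$ and $e$ are multiplied by $m$ and the crossing number by at most $m$, so
\begin{equation}\label{eq:copies}
F(mG)\le F(G).
\end{equation}
Thus a graph with a small value of $F$ yields graphs of smaller density $e/n^2$ whose value of $F$ is at least as small. We call $e=e(n)$ a \emph{midrange function} if $e/n\to\infty$ and $e/n^2\to0$ as $n\to\infty$. The following theorem of Pach, Spencer and T\'oth, which verifies a conjecture of Erd\H{o}s and Guy (see \cite{Toth}), says that on intermediate scales the best possible value of $F$ is asymptotically constant. We call it the \emph{midrange theorem}: if $e=e(n)$ is a midrange function, then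
\[
\lim_{n\to\infty}\kappa(n,e)\,\frac{n^2}{e^3}=c>0,
\]
where the \emph{midrange crossing constant} $c$ does not depend on the choice of the function $e(n)$. Apart from this theorem we use nothing about $c$.

The following question was posed in \cite{Toth}.

\begin{question}
Are there constants $C_1,C_2>0$ such that $\kappa(n,e)\,n^2/e^3\to c$ for every function $e=e(n)$ with $C_1n\le e(n)\le C_2n^2$ for all large $n$?
\end{question}

Some values of $C_1$ are excluded at once. A planar triangulation on $n\ge3$ vertices has $3n-6$ edges, so $\kappa(n,Cn)=0$ for $C<3$ and $n$ large, and $C_1<3$ cannot work. One might hope that a large $C_1$ and a small $C_2$ do. They do not: the constant $c$ is never reached at the scale $e=Cn$, however large $C$ is, and it is exceeded at the scale $e=\delta n^2$, however small $\delta$ is.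

\subsection{Results}

For $x\ge0$ let
\[
\varphi(x)=\inf\Big\{\frac{\mathrm{cr}(G)}{n(G)}:\ n(G)\ge1,\ e(G)\ge x\,n(G)\Big\},
\qquad
f(x)=\frac{\varphi(x)}{x^3}\quad(x>0).
\]

\begin{theorem}\label{thm:sparse}
For every fixed $C>0$,
\[
\lim_{n\to\infty}\kappa(n,Cn)\,\frac{n^2}{(Cn)^3}=f(C)
\qquad\text{and}\qquad
f(C)\le c\,\bigl(1-\exp(-2C)\bigr)^2<c .
\]
Hence the answer to the Question is negative for every pair $C_1,C_2>0$: the function $e(n)=C_1n$ satisfies $C_1n\le e\le C_2n^2$ for all large $n$, but its limit is $f(C_1)<c$.
\end{theorem}

\begin{theorem}\label{thm:f}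
The function $f$ is continuous, $f=0$ on $(0,3]$, and $f$ is strictly increasing on $[3,\infty)$. For $C\ge1$,
\[
c-4C^{-1/2}\le f(C)\le c\,\bigl(1-\exp(-2C)\bigr)^2 .
\]
\end{theorem}

So $f(C)\to c$ as $C\to\infty$; we do not determine the rate.

\begin{theorem}\label{thm:dense}
If $e(n)\le\binom n2$ and $e(n)/n^2\to\delta>0$ along an infinite set of $n$, then along this set
\[
\liminf\ \kappa(n,e)\,\frac{n^2}{e^3}\ \ge\ c\Big(1+\frac{c^4\delta^9}{2^{15}}\Big)^2>c .
\]
\end{theorem}

\begin{theorem}\label{thm:class}
For a function $e(n)>0$, $\lim_{n\to\infty}\kappa(n,e)\,n^2/e^3=c$ if and only if $e/n\to\infty$ and $e/n^2\to0$.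
\end{theorem}

\subsection{The two ideas}\label{sec:ideas}

\emph{The sparse end.} Passing to a random induced subgraph lowers $e/n$ and, on average, does not increase $F$. Here is the computation in the simplest case, with random quantities replaced by their expectations. Let $G$ be a graph with $n\ll e\ll n^2$ and $F(G)\approx c$, regular of degree $d=2e/n$. Keep each vertex with probability $p=Cn/e$, so that $pd=2C$. The sample has $pn$ vertices, $p^2e=C\cdot pn$ edges and at most
\[
p^4\,\mathrm{cr}(G)\approx p^4\cdot c\,\frac{e^3}{n^2}=cC^3\cdot pn
\]
crossings, so its value of $F$ is at most about $c$. But a sampled vertex is isolated in the sample with probability $(1-p)^d\approx\exp(-2C)$. Deleting the isolated vertices affects neither edges nor crossings; it multiplies $n^2$, hence $F$, by $(1-\exp(-2C))^2$ and raises the ratio $e/n$ from $C$ to $D=C/(1-\exp(-2C))$. This suggests $f(D)\le c\,(1-\exp(-2C))^2$, and since $D>C$, the bound of Theorem~\ref{thm:sparse} at $D$ follows. The rigorous proof must deal with irregular degrees and with fluctuations; convexity takes care of both.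

\emph{The dense end.} By \eqref{eq:copies}, disjoint copies of a dense graph form a graph in the midrange with no larger $F$; hence $F\ge c$ asymptotically for dense graphs. To gain more, we use the missing edges between the copies. Let $G$ have $n$ vertices, $e$ edges and crossing number $X$. Add $m$ edges between two copies of $G$, each at a cost of $q$ crossings. Compared with $F(G)$ the value of $F$ is multiplied by at most
\[
\frac{1+\frac{mq}{2X}}{\bigl(1+\frac m{2e}\bigr)^3}\ \approx\ 1+\frac m{2e}\Big(\frac{qe}X-3\Big)
\]
if $m$ is small compared with $e$ and $q$ is at most of order $X/e$. To first order, this is a gain as soon as $q<3X/e$. If $e\approx\delta n^2$ and $F(G)\approx L$, then $X/e\approx L\delta^2n^2$. So we look for about $n^2$ pairs of vertices, up to a constant factor, that can be joined across the two copies at a cost of a small multiple of $n^2$ crossings each. It suffices to find linearly many vertices of $G$ that lie close to one common face of an optimal drawing. Their existence is the main point of Section~\ref{sec:dense}.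

\section{Preliminaries}

\subsection{Drawings}

We use the standard fact that every graph has a drawing attaining $\mathrm{cr}(G)$ which is \emph{good}: there are finitely many crossings, all transversal; no edge passes through a vertex other than its endpoints; no three edges pass through one crossing; no edge crosses itself; adjacent edges do not cross; and two edges cross at most once. In particular each crossing of a good drawing involves four distinct vertices, and $\mathrm{cr}(G)\le\binom{e(G)}2$. Drawings in the plane and on the sphere are interchangeable, and any face of a drawing on the sphere can be made the outer face of a drawing in the plane.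

\subsection{The function $\varphi$}

By definition $\varphi$ is nonnegative and nondecreasing, $\varphi(0)=0$, and
\begin{equation}\label{eq:basic}
\mathrm{cr}(G)\ge n(G)\,\varphi\!\left(\frac{e(G)}{n(G)}\right).
\end{equation}
It is finite, since complete graphs have arbitrarily large $e/n$.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] $\varphi$ is convex on $[0,\infty)$, hence continuous on $(0,\infty)$.
\item[(b)] $\varphi(x)\ge x-3$ for all $x\ge0$, and $\varphi=0$ on $[0,3]$.
\item[(c)] If $x_n\to x>0$ along an infinite set of $n$, then $\kappa(n,x_nn)/n\to\varphi(x)$ along this set.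
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e(G_i)\ge x_in(G_i)$ for $i=1,2$, where $x_1<x_2$, and let $\lambda\in(0,1)$ be rational. Choose positive integers $k_1,k_2$ with $k_1n(G_1):k_2n(G_2)=\lambda:(1-\lambda)$. The disjoint union $G$ of $k_1$ copies of $G_1$ and $k_2$ copies of $G_2$ has
\[
\frac{e(G)}{n(G)}\ge\lambda x_1+(1-\lambda)x_2,\qquad
\frac{\mathrm{cr}(G)}{n(G)}\le\lambda\,\frac{\mathrm{cr}(G_1)}{n(G_1)}+(1-\lambda)\,\frac{\mathrm{cr}(G_2)}{n(G_2)} .
\]
Taking infima, $\varphi(\lambda x_1+(1-\lambda)x_2)\le\lambda\varphi(x_1)+(1-\lambda)\varphi(x_2)$ for rational $\lambda$. For real $\lambda\in(0,1)$ take rationals $\lambda'\uparrow\lambda$ in $(0,1)$. Since $\lambda x_1+(1-\lambda)x_2\le\lambda'x_1+(1-\lambda')x_2$ and $\varphi$ is nondecreasing,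
\[
\varphi(\lambda x_1+(1-\lambda)x_2)\le\lambda'\varphi(x_1)+(1-\lambda')\varphi(x_2),
\]
and $\lambda'\to\lambda$ gives convexity. A finite convex function is continuous in the interior of its domain.

(b) Deleting one edge at each crossing of an optimal drawing leaves a planar graph with at least $e(G)-\mathrm{cr}(G)$ edges. A planar graph on $n$ vertices has at most $3n$ edges, so $\mathrm{cr}(G)\ge e(G)-3n(G)$ and $\varphi(x)\ge x-3$. Triangulations on $N$ vertices have $e/n=3-6/N$, so $\varphi(x)=0$ for $x<3$, and $\varphi(3)=0$ by continuity.

(c) By the definition of $\varphi$, $\kappa(n,x_nn)\ge n\varphi(x_n)$, and $\varphi(x_n)\to\varphi(x)$ by (a). For the upper bound let $\tau>0$ and choose $G_0$ on $n_0$ vertices with $e(G_0)\ge(x+\tau)n_0$ and $\mathrm{cr}(G_0)\le(\varphi(x+\tau)+\tau)n_0$. Take $\lfloor n/n_0\rfloor$ copies of $G_0$ and add isolated vertices to reach $n$ vertices. There are at least $(x+\tau)(n-n_0)\ge x_nn$ edges for $n$ large, and at most $(\varphi(x+\tau)+\tau)n$ crossings are needed. Hence $\limsup\kappa(n,x_nn)/n\le\varphi(x+\tau)+\tau$. Now let $\tau\to0$ and use the continuity of $\varphi$ at $x$.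
\end{proof}

\section{The sparse end: sampling}

Lemma~\ref{lem:phi}(c) with $x_n=C$ gives the first half of Theorem~\ref{thm:sparse}: $\kappa(n,Cn)\,n^2/(Cn)^3\to\varphi(C)/C^3=f(C)$. For the bound on $f(C)$ we make the sampling computation of Section~\ref{sec:ideas} precise. The sample has a random number $N$ of vertices and a random number $M$ of edges, and \eqref{eq:basic} bounds its crossing number by the nonlinear expression $N\varphi(M/N)$. A supporting line of the convex function $\varphi$ replaces this by a linear function of $N$ and $M$, whose expectation we can control.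

\begin{lemma}\label{lem:sampling}
Let $G$ have $n$ vertices and $e>0$ edges, let $0<C\le e/n$, and put $p=Cn/e\in(0,1]$ and $\varepsilon=(1-p)^{2e/n}\in[0,1)$. Then
\[
F(G)\ge(1-\varepsilon)^{-2}f\!\left(\frac C{1-\varepsilon}\right)
\qquad\text{and}\qquad
F(G)\ge f(C).
\]
\end{lemma}

\begin{proof}
Fix a good drawing of $G$ with $\mathrm{cr}(G)$ crossings. Keep each vertex independently with probability $p$, take the induced subgraph, and delete its isolated vertices. Let $H$ be the result, with $N$ vertices and $M$ edges.

A crossing of the drawing involves four distinct vertices and survives with probability $p^4$, so $\mathbb E\,\mathrm{cr}(H)\le p^4\mathrm{cr}(G)$. Also $\mathbb EM=p^2e$. We claim that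
\[
\mathbb EN\le pn(1-\varepsilon)=:\nu .
\]
For $p=1$ we have $\varepsilon=0$ and this is trivial. For $p<1$, a vertex $v$ of degree $d(v)$ is kept and then isolated with probability $p(1-p)^{d(v)}$, so $\mathbb EN=pn-\sum_vp(1-p)^{d(v)}$. Since $t\mapsto(1-p)^t$ is convex and the average degree is $2e/n$, the claim follows from Jensen's inequality.

Put $x_0=p^2e/\nu=C/(1-\varepsilon)$. As $\varphi$ is convex and $x_0>0$, there is a $\beta$ with
\[
\varphi(x)\ge\varphi(x_0)+\beta(x-x_0)\qquad(x\ge0).
\]
At $x=0$ this reads $\varphi(x_0)-\beta x_0\le\varphi(0)=0$. By \eqref{eq:basic}, if $N>0$, then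
\[
\mathrm{cr}(H)\ge N\varphi(M/N)\ge N\bigl(\varphi(x_0)-\beta x_0\bigr)+\beta M .
\]
If $N=0$, then $M=0$ and the outer terms are both $0$. Take expectations. The coefficient of $N$ is at most $0$, so we may replace $\mathbb EN$ by its upper bound $\nu$; this is where deleting isolated vertices pays off. Since $\nu x_0=p^2e$,
\[
p^4\mathrm{cr}(G)\ge\nu\bigl(\varphi(x_0)-\beta x_0\bigr)+\beta p^2e=\nu\varphi(x_0)
=(1-\varepsilon)\,pn\cdot\frac{C^3}{(1-\varepsilon)^3}\,f(x_0).
\]
Dividing by $p^4$ and using $C^3p^{-3}=e^3/n^3$, we get $\mathrm{cr}(G)\ge(1-\varepsilon)^{-2}\frac{e^3}{n^2}f(x_0)$, the first inequality. If the isolated vertices are not deleted, then $\mathbb EN=pn$, and the same computation with $0$ in place of $\varepsilon$ gives $F(G)\ge f(C)$.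
\end{proof}

Already the second inequality is informative. Since $f(4)\ge(4-3)/4^3=1/64$ by Lemma~\ref{lem:phi}(b), it says that $\mathrm{cr}(G)\ge e^3/(64n^2)$ whenever $e\ge4n$. To separate $f(C)$ from $c$ we apply the first inequality to optimal graphs in the midrange.

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
The existence and value of the limit were noted above. For all sufficiently large $n$ we have $\lceil n^{3/2}\rceil\le\binom n2$, and we let $G_n$ be a graph with $n$ vertices, $\lceil n^{3/2}\rceil$ edges and crossing number $\kappa(n,n^{3/2})$. Since $n^{3/2}$ is a midrange function and $\lceil n^{3/2}\rceil/n^{3/2}\to1$, the midrange theorem gives $F(G_n)\to c$. Fix $C_0>0$ and apply Lemma~\ref{lem:sampling} to $G_n$ with $C=C_0$ and $n$ large. Then $p_n=C_0n/e(G_n)\to0$ and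
\[
\varepsilon_n=(1-p_n)^{2C_0/p_n}\to\exp(-2C_0).
\]
Since $f$ is continuous on $(0,\infty)$ by Lemma~\ref{lem:phi}(a), letting $n\to\infty$ gives
\[
c\ge\bigl(1-\exp(-2C_0)\bigr)^{-2}f(D),\qquad D=\frac{C_0}{1-\exp(-2C_0)} .
\]
As $C_0$ runs over $(0,\infty)$, the continuous function $D$ of $C_0$ tends to $\frac12$ at $0$ and to $\infty$ at $\infty$, so it takes every value in $(\frac12,\infty)$. Moreover $C_0<D$. Hence, for every $D>\frac12$,
\[
f(D)\le c\,\bigl(1-\exp(-2C_0)\bigr)^2\le c\,\bigl(1-\exp(-2D)\bigr)^2 .
\]
For $0<D\le\frac12$ the bound $f(D)\le c\,(1-\exp(-2D))^2$ holds because $f(D)=0$ by Lemma~\ref{lem:phi}(b). As $c>0$, the bound is less than $c$. The assertion about $e(n)=C_1n$ follows, since $C_1n\le C_2n^2$ for large $n$.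
\end{proof}

\section{Dense graphs and the shape of $f$}

The midrange theorem controls dense graphs from below, through disjoint copies.

\begin{lemma}\label{lem:dense}
If $n(G_i)\to\infty$ and $e(G_i)\ge\alpha\,n(G_i)^2$ with a fixed $\alpha>0$, then $\liminf F(G_i)\ge c$.
\end{lemma}

\begin{proof}
Pass to a subsequence along which $F(G_i)$ tends to the lower limit and $n_i=n(G_i)$ is strictly increasing; write $e_i=e(G_i)$. The graph $n_iG_i$ has $n_i^2$ vertices and $n_ie_i$ edges, so by \eqref{eq:copies}
\[
F(G_i)\ge F(n_iG_i)\ge\kappa(n_i^2,n_ie_i)\,\frac{(n_i^2)^2}{(n_ie_i)^3} .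
\]
Here $n_ie_i/n_i^2=e_i/n_i\ge\alpha n_i\to\infty$ and $n_ie_i/(n_i^2)^2=e_i/n_i^3\to0$. Hence the function with value $n_ie_i$ at $n_i^2$ and value $n^{3/2}$ at all other $n$ is a midrange function, and the right side tends to $c$.
\end{proof}

For example, placing the vertices of $K_n$ in convex position and drawing straight edges gives $\mathrm{cr}(K_n)\le\binom n4$, so $\limsup F(K_n)\le\frac1{24}\cdot8$. Therefore
\begin{equation}\label{eq:third}
c\le\tfrac13 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:f}]
Continuity of $f$, $f=0$ on $(0,3]$ and $f>0$ on $(3,\infty)$ follow from Lemma~\ref{lem:phi}(a),(b). The upper bound is Theorem~\ref{thm:sparse}.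

\medskip\noindent\emph{Monotonicity.} Let $0<C<C'$, and for large $n$ let $G_n$ have $n$ vertices, $\lceil C'n\rceil$ edges and crossing number $\kappa(n,C'n)$. Then $F(G_n)\to f(C')$ by Lemma~\ref{lem:phi}(c). The second inequality of Lemma~\ref{lem:sampling} gives $f(C')\ge f(C)$, so $f$ is nondecreasing. In the first inequality, $p\to C/C'$ and $2e/n\to2C'$. With $\varepsilon=(1-C/C')^{2C'}\in(0,1)$ we obtain in the limit, by continuity of $f$,
\[
f(C')\ge(1-\varepsilon)^{-2}f\!\left(\frac C{1-\varepsilon}\right)\ge(1-\varepsilon)^{-2}f(C).
\]
If $C>3$, then $f(C)>0$ and the right side exceeds $f(C)$. If $C=3$, then $f(C')>0=f(3)$.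

\medskip\noindent\emph{Lower bound.} To compare a sparse graph with $c$ we make it dense by a blow-up and apply Lemma~\ref{lem:dense}. A blow-up creates new crossings near each vertex, in number proportional to the square of its degree, so we first split the vertices of large degree.

Let $C\ge1$ and $D=\lceil C^{3/2}\rceil$. For large $n$ let $G$ have $n$ vertices, $e=\lceil Cn\rceil$ edges and $\mathrm{cr}(G)=\kappa(n,Cn)$, and fix a good optimal drawing.

\emph{Splitting.} Inside a small disc around a vertex of degree $d>D$, divide the $d$ edges, in their cyclic order, into $\lceil d/D\rceil$ blocks of at most $D$ consecutive edges, and give each block its own vertex. No crossing is created. The graph stays simple, because two edges with the same new endpoints would have had the same old endpoints. Since $\lceil d/D\rceil\le1+d/D$, the new graph $G_1$ has $n_1\le n+2e/D$ vertices; it has $e$ edges, and all its degrees are at most $D$.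

\emph{Blow-up.} Replace each vertex $u$ of $G_1$ by $t$ vertices $u_1,\dots,u_t$ in a tiny disc around it and each edge $uw$ by $t^2$ parallel curves, one for each pair $(u_i,w_j)$. Each old crossing becomes $t^4$ crossings. In the disc of a vertex of degree $d$, join the $dt^2$ curve ends on the boundary to their vertices by straight segments, with the vertices in general position. Two segments cross at most once, so this creates at most $\binom{dt^2}2\le\frac12d^2t^4$ crossings. With $d$ running over the degrees of $G_1$, the blow-up has $tn_1$ vertices, $t^2e$ edges, and crossing number at most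
\[
t^4\Big(\mathrm{cr}(G)+\frac12\sum d^2\Big)\le t^4\Big(\mathrm{cr}(G)+\frac D2\sum d\Big)=t^4\bigl(\mathrm{cr}(G)+De\bigr).
\]
Its density is $t^2e/(tn_1)^2=e/n_1^2$, independent of $t$. Lemma~\ref{lem:dense}, with $t\to\infty$, gives
\[
c\le\frac{(tn_1)^2\,t^4(\mathrm{cr}(G)+De)}{(t^2e)^3}=\frac{n_1^2\,(\mathrm{cr}(G)+De)}{e^3} .
\]
Now let $n\to\infty$. Then $\mathrm{cr}(G)n^2/e^3\to f(C)$, $De\cdot n^2/e^3\to D/C^2$, and $n_1/n\le1+2e/(nD)\to1+2C/D$. Since $C^{3/2}\le D\le2C^{3/2}$ for $C\ge1$,
\[
c\le\Big(1+\frac{2C}D\Big)^2\Big(f(C)+\frac D{C^2}\Big)\le\bigl(1+2C^{-1/2}\bigr)^2\bigl(f(C)+2C^{-1/2}\bigr).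
\]
By $(1+x)^{-2}\ge1-2x$ for $x\ge0$, and by \eqref{eq:third},
\[
f(C)\ge c\,(1-4C^{-1/2})-2C^{-1/2}\ge c-\Big(\frac43+2\Big)C^{-1/2}\ge c-4C^{-1/2}. \qedhere
\]
\end{proof}

\section{The dense end}\label{sec:dense}

\subsection{Joining two copies}

Given a drawing on the sphere, its \emph{segments} are the pieces of edges between consecutive crossings or endpoints. Two faces are \emph{adjacent} if they share a segment, and $d(A,B)$ denotes the distance of the faces $A,B$ in the resulting dual graph: the smallest number of segments one must cross to get from $A$ to $B$, avoiding vertices and crossings.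

We first see how joining two copies lowers $F$ when no old edges have to be crossed.

\begin{example}\label{ex:complete}
The convex drawing of $K_n$ has $\binom n4$ crossings, and all its vertices are incident with the outer face. The corresponding value of $F$, with this number of crossings in place of the crossing number, tends to $\frac13$. Draw one copy inside the bottom and one inside the top disc of a cylinder, with the vertices in generic position on the two boundary circles. Join each bottom vertex to each top vertex by an arc on the lateral surface along which the angle is a linear function of the height and increases by an amount in $[0,2\pi)$. For two of these $n^2$ arcs, the difference of the angles is a linear function of the height that changes by less than $2\pi$ in total, so strictly between bottom and top it is a multiple of $2\pi$ at most once; two arcs cross at most once. This is a drawing of $K_{2n}$ with at most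
\[
2\binom n4+\binom{n^2}2=\Big(\frac1{12}+\frac12+o(1)\Big)n^4
\]
crossings, so $\limsup F(K_{2n})\le\frac7{12}\cdot\frac48=\frac7{24}<\frac13$.
\end{example}

In an arbitrary dense graph the vertices need not lie on one face, but it is enough that many lie near one.

\begin{lemma}\label{lem:join}
Let $G$ have $n$ vertices and $e$ edges, and fix a good drawing of $G$ on the sphere with $X$ crossings. Let $A$ be a face and $S$ a set of $s$ vertices, each having an incident face at distance at most $r$ from $A$. Then there is a simple graph $G'$ with $2n$ vertices, $2e+s^2$ edges and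
\[
\mathrm{cr}(G')\le2X+2rs^2+\tfrac12s^4 .
\]
\end{lemma}

\begin{proof}
Draw two copies of $G$ in disjoint discs in the plane, each with $A$ as its outer face. Let $S'$ be the copy of $S$ in the second, and let $G'$ arise by adding all $s^2$ edges between $S$ and $S'$. Call these edges new and the others old. A new edge can be drawn from its end in $S$ to the common outer face with at most $r$ crossings with old edges, and from there to its end in $S'$ with at most $r$ more. So the new edges can be drawn, in general position, with at most $2rs^2$ crossings between new and old edges.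

The new edges drawn in this way may cross each other many times. Among all general-position drawings of the new edges (the old ones being fixed) with at most $2rs^2$ new--old crossings, where self-crossings of new edges are allowed and counted, choose one with the fewest crossings among new edges.

\emph{No new edge crosses itself.} Otherwise cut off the loop at a self-crossing. This does not increase the number of new--old crossings and lowers the number of crossings among new edges.

\emph{No two new edges cross twice.} Suppose $a$ and $b$ cross at $x$ and $y$. Exchange the subarc of $a$ between $x$ and $y$ with the subarc of $b$ between $x$ and $y$. At $x$ there are four branches, those of $a$ alternating with those of $b$. After the exchange, the branch of $a$ outside the subarc is joined to the branch of $b$ inside, and the branch of $b$ outside to the branch of $a$ inside. In both pairs the branches are neighbors in the cyclic order at $x$, so near $x$ the two curves can be smoothed so that they do not meet. The same happens at $y$. Elsewhere the union of the curves is unchanged. Thus the new--old crossings remain the same in number,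 and the number of crossings among new edges, self-crossings included, drops by two. This contradicts the choice of the drawing.

So there are at most $\binom{s^2}2\le\frac12s^4$ crossings among new edges.
\end{proof}

\subsection{Setting and constants}

Let $e(n)\le\binom n2$ and $e(n)/n^2\to\delta>0$ along an infinite set of $n$; then $\delta\le\frac12$. Replacing $e$ by $\lceil e\rceil$ changes $e^3$ by a factor $1+o(1)$ and does not change $\kappa(n,e)$, so we assume that $e$ is an integer. Let $G$ have $n$ vertices, $e=\delta_nn^2$ edges and crossing number $X=\kappa(n,e)$. Pass to a subsequence along which $F(G)$ tends to the lower limit $L$ in Theorem~\ref{thm:dense}. Since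
\begin{equation}\label{eq:X}
X\le\binom e2\le\frac{e^2}2\le\frac{n^4}8,
\end{equation}
we have $F(G)\le n^2/(2e)$, so $L<\infty$; by Lemma~\ref{lem:dense}, $L\ge c$.

By Section~\ref{sec:ideas} we can afford fewer than $3X/e\approx3L\delta^2n^2$ crossings per new edge. Lemma~\ref{lem:join} costs $2r+\frac12s^2$ per new edge. We shall obtain $r=4k+2$ and $s=\lceil\eta n\rceil$, where
\[
\rho=\frac{c\delta^2}{16},\qquad k=\lceil\rho n^2\rceil,\qquad \eta=2\rho^2\delta=\frac{c^2\delta^5}{128} .
\]
Then $2r\approx8\rho n^2=\frac12c\delta^2n^2$, and $\frac12s^2\approx\frac12\eta^2n^2$ is smaller still; this is affordable since $c\le L$. From $c\le\frac13$ and $\delta\le\frac12$ we get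
\begin{equation}\label{eq:const}
\rho\le\tfrac1{192},\qquad \eta\le\rho^2\le\tfrac\rho4,\qquad \eta<\tfrac\delta2 .
\end{equation}
From now on $n$ is so large that $\delta_n\ge\delta/2$ and $k\ge2n$. Fix a good optimal drawing of $G$ on the sphere.

\subsection{A ball with few vertices contains many crossings}

For each vertex $v$ fix an incident face $A_v$. Given $v$, the \emph{level} of a face $A$ is $d(A_v,A)$, and the level of a segment is the minimum of the levels of the faces on its two sides. A vertex or a crossing is \emph{in $B_r(v)$} if some face incident with it has level at most $r$. We use two facts.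
\begin{enumerate}
\item[(i)] \emph{Consecutive segments of an edge have levels differing by at most $1$.} Let the four corners at the crossing between them lie in faces $A_1,A_2,A_3,A_4$, in cyclic order, with one of the two segments between $A_1,A_2$ and the other between $A_3,A_4$. The crossing edge has its segments between $A_2,A_3$ and between $A_4,A_1$. So $A_2,A_3$ are adjacent or equal, and so are $A_1,A_4$; the two minima differ by at most $1$.
\item[(ii)] \emph{If $h$ crosses $g$ and an $h$-segment at the crossing has level at most $j$, then so has a $g$-segment at the crossing.} One of the faces beside the $h$-segment has level at most $j$, and on this side the corner at the crossing is bounded by this $h$-segment and a $g$-segment.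
\end{enumerate}

If the ball $B_{2k}(v)$ contains many vertices, then these are the vertices near a common face that we want. The next lemma treats the other case (see Figure~\ref{fig:ball}): an edge from $v$ to a vertex outside must pass through many levels and so crosses many edges, and most of these have both ends outside and must themselves pass through many levels twice.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[dashed] (0,0) circle (1.4);
\draw[dashed] (0,0) circle (2.4);
\node[fill=white,inner sep=1.5pt] at (-1.4,0) {\small $k$};
\node[fill=white,inner sep=1.5pt] at (-2.4,0) {\small $2k$};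
\draw[thick] (0,0)--(3.3,0);
\fill (0,0) circle (2pt) node[left] {$v$};
\fill (3.3,0) circle (2pt) node[right] {$w$};
\draw (0.1,-2.9)--(0.7,2.9);
\draw (0.6,-2.9)--(1.0,2.9);
\draw (1.1,-2.9)--(1.3,2.9);
\fill (0.1,-2.9) circle (1.5pt);
\fill (0.7,2.9) circle (1.5pt);
\fill (0.6,-2.9) circle (1.5pt);
\fill (1.0,2.9) circle (1.5pt);
\fill (1.1,-2.9) circle (1.5pt);
\fill (1.3,2.9) circle (1.5pt) node[right] {$g$};
\end{tikzpicture}
\caption{A ball with few vertices. The dashed circles symbolize the levels $k$ and $2k$ around $v$; only crossings on $vw$ are drawn. The edge $vw$ crosses at least about $k$ edges before it leaves level $k$. Most of them, such as $g$, have both endpoints beyond level $2k$, and each of these has, in each direction, at least $k+1$ crossings on its way from level $k$ to beyond level $2k$.}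
\label{fig:ball}
\end{figure}

\begin{lemma}\label{lem:ball}
Suppose $\deg v\ge e/n$ and $B_{2k}(v)$ contains $b<\eta n$ vertices. Then $B_{2k}(v)$ contains at least $k^2/2$ crossings.
\end{lemma}

\begin{proof}
By \eqref{eq:const}, $\deg v\ge\delta_nn\ge\frac\delta2n>\eta n>b$, so $v$ has a neighbor $w$ not in $B_{2k}(v)$. Follow $vw$ from $v$. Rotating around $v$ from a corner of $A_v$, in the direction that needs fewer steps, we reach a face beside the first segment of $vw$ after crossing at most $\deg(v)/2\le n/2$ edges, so the first segment has level at most $n/2$. The faces beside the last segment are incident with $w$, so its level exceeds $2k$. By (i), the first segment of level at least $k+1$ on $vw$ is preceded by at least $k+1-n/2$ crossings, and each of these is immediately preceded by a segment of level at most $k$. Because the drawing is good, distinct edges are crossed there, and by (ii) each of them has a segment of level at most $k$.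

At most $bn\le\eta n^2\le\frac\rho4n^2\le\frac k4$ of these edges have an endpoint in $B_{2k}(v)$. As also $\frac n2\le\frac k4$, at least $k+1-\frac k4-\frac k4\ge\frac k2$ edges $g$ remain that have a segment of level at most $k$ and both endpoints outside $B_{2k}(v)$.

Let $g$ be such an edge. Its two end segments have level greater than $2k$. By (i), in each of the two directions from its segment of level at most $k$, the first segment of level at least $2k+1$ is reached after at least $k+1$ crossings, each immediately preceded by a segment of level at most $2k$; these crossings are in $B_{2k}(v)$. As $g$ does not cross itself, it has at least $2k$ different crossings in $B_{2k}(v)$. Each crossing lies on two edges, so $B_{2k}(v)$ contains at least $\frac12\cdot\frac k2\cdot2k=\frac{k^2}2$ crossings.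
\end{proof}

\subsection{Many vertices near one face}

Now $k^2\ge\rho^2n^4$, while there are at most $n^4/8$ crossings altogether. So only boundedly many of the balls in Lemma~\ref{lem:ball} can have pairwise no crossing in common, and hence many vertices must be close together. This is where it matters that $e$ is of order $n^2$.

\begin{lemma}\label{lem:cluster}
There are a face $A$ and a set $S$ of at least $\eta n$ vertices, each having an incident face at distance at most $4k+2$ from $A$.
\end{lemma}

\begin{proof}
Let $U=\{v:\deg v\ge e/n\}$. From $2e=\sum_v\deg v\le|U|\,n+n\cdot\frac en$ we get $|U|\ge e/n=\delta_nn$. If $B_{2k}(v)$ contains at least $\eta n$ vertices for some $v\in U$, we take $A=A_v$ and these vertices. Otherwise, by Lemma~\ref{lem:ball}, each ball $B_{2k}(v)$ with $v\in U$ contains at least $k^2/2$ crossings.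

Let $v_1,\dots,v_m\in U$ be a maximal family with $d(A_{v_i},A_{v_j})>4k+2$ for $i\ne j$. The four corners at a crossing, in cyclic order, are in adjacent or equal faces, so any two faces incident with a crossing are at distance at most $2$. A crossing in both $B_{2k}(v_i)$ and $B_{2k}(v_j)$ would therefore give $d(A_{v_i},A_{v_j})\le2k+2+2k$. Hence no crossing is in two of the balls, and by \eqref{eq:X}
\[
m\cdot\frac{k^2}2\le X\le\frac{n^4}8,\qquad\text{so}\qquad m\le\frac{n^4}{4k^2}\le\frac1{4\rho^2} .
\]
By maximality, each $u\in U$ satisfies $d(A_u,A_{v_i})\le4k+2$ for some $i$. Some $i$ serves at least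
\[
\frac{|U|}m\ge4\rho^2\delta_nn\ge2\rho^2\delta n=\eta n
\]
vertices $u$. Let these form $S$, and take $A=A_{v_i}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:dense}}

Take $A$ and $S$ from Lemma~\ref{lem:cluster} and shrink $S$ to $s=\lceil\eta n\rceil$ vertices. Lemma~\ref{lem:join} with $r=4k+2$ gives a graph $G'$ with $2n$ vertices, $2e+s^2$ edges and
\[
\mathrm{cr}(G')\le2X+s^2(8k+4)+\tfrac12s^4 .
\]
Let $n\to\infty$ along the subsequence. Then $s/n\to\eta$, $k/n^2\to\rho$, $e/n^2\to\delta$, and $X/n^4=F(G)\,e^3/n^6\to L\delta^3$. Since $e(G')\ge2e\ge\delta n^2=\frac\delta4(2n)^2$, Lemma~\ref{lem:dense} applies to the graphs $G'$. Put $y=\eta^2/(2\delta)$. Then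
\begin{align*}
c&\le\liminf F(G')\le\lim\frac{4n^2\bigl(2X+s^2(8k+4)+\frac12s^4\bigr)}{(2e+s^2)^3}
=\frac{4\bigl(2L\delta^3+8\rho\eta^2+\frac12\eta^4\bigr)}{(2\delta+\eta^2)^3}\\
&=L\,\frac{1+\dfrac{\eta^2\bigl(8\rho+\frac12\eta^2\bigr)}{2L\delta^3}}{\Bigl(1+\dfrac{\eta^2}{2\delta}\Bigr)^3}
=L\,\frac{1+y\,\dfrac{8\rho+\frac12\eta^2}{L\delta^2}}{(1+y)^3} .
\end{align*}
Here $8\rho=\frac12c\delta^2$ by the choice of $\rho$. Also $\frac12\eta^2=2^{-15}c^4\delta^{10}\le\frac12c\delta^2$, because $c,\delta<1$. So $8\rho+\frac12\eta^2\le c\delta^2\le L\delta^2$, and we obtain $c\le L(1+y)/(1+y)^3=L/(1+y)^2$. That is,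
\[
L\ge c\,(1+y)^2,\qquad y=\frac{\eta^2}{2\delta}=\frac{c^4\delta^{10}}{2^{14}\cdot2\delta}=\frac{c^4\delta^9}{2^{15}} .
\]
Since $c,\delta>0$, this lower bound is larger than $c$. \qed

\section{The exact range}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The ``if'' part is the midrange theorem. For the converse, suppose that $\kappa(n,e)\,n^2/e^3\to c$. Then $e(n)\le\binom n2$ for all large $n$, since otherwise the expression would be $+\infty$ infinitely often.

Suppose $e/n\not\to\infty$. Then $e/n\to C\in[0,\infty)$ along a subsequence. If $C=0$, then $\lceil e\rceil\le n-1$ for all large $n$ in the subsequence, so a tree on $n$ vertices shows $\kappa(n,e)=0$, and the limit along the subsequence is $0\ne c$. If $C>0$, then Lemma~\ref{lem:phi}(c) with $x_n=e(n)/n$ shows that the limit along the subsequence is $\varphi(C)/C^3=f(C)$, which is less than $c$ by Theorem~\ref{thm:sparse}. Both cases are contradictory.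

Suppose $e/n^2\not\to0$. As $e/n^2\le\frac12$ for large $n$, we have $e/n^2\to\delta\in(0,\frac12]$ along a subsequence, and by Theorem~\ref{thm:dense} the lower limit there is greater than $c$, a contradiction.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Toth} Geza Toth, ``Generalizations of the Crossing Lemma'', arXiv:2509.14074 (2025).
\end{thebibliography}

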